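\title{Bernoulli graphings of unimodular Galton--Watson trees are Ramanujan}

\begin{abstract}
Take a unimodular Galton--Watson tree whose degrees are at least $3$ and have finite mean, label its vertices by independent uniform random variables, and let $M$ be the Markov operator of the labeled tree as seen from a simple random walker. We prove that the spectrum of $M$ on functions of mean zero is the interval $[-\rho,\rho]$, where $\rho=2\sqrt{d-1}/d$ is the spectral radius of the tree and $d$ is its minimal degree. Thus the Bernoulli graphing of the tree is Ramanujan. The proof expresses the generating function of correlations through the resolvent of an analytic family of Hilbert--Schmidt operators on the Hardy space and shows that the second eigenvalue of these operators stays below $1$.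
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(p_i)_{i\ge3}$ be a probability distribution on the integers $i\ge3$ with finite mean $\bar p=\sum_i ip_i$, and let $\pi_i=ip_i/\bar p$ be its size-biased version. The \emph{unimodular Galton--Watson tree} $(T,o)$ with degree distribution $(p_i)$ is the random rooted tree in which the root $o$ has $i$ children with probability $p_i$ and every later vertex independently has $i-1$ children with probability $\pi_i$. Throughout,
\[
d=\min\{i:p_i>0\},\qquad q=d-1,\qquad \rho=\frac{2\sqrt q}{q+1},\qquad R=\frac1\rho .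
\]
Two spectral radii are attached to this tree.

The first measures how fast return probabilities decay. For a rooted graph $(G,o)$ let $p^{(n)}(x,y)$ be the $n$-step transition probabilities of simple random walk, and put $\rho(G,o)=\limsup_n p^{(2n)}(o,o)^{1/(2n)}$. It is known that almost surely $\rho(T,o)=\rho(T_d)=\rho$, where $T_d$ is the $d$-regular tree: small degrees help the walk to return, and $T$ contains $d$-regular balls of every radius. (Lemma~\ref{lem:green} and Remark~\ref{rem:tree} contain a proof.)

The second measures how fast the scenery seen from the walker decorrelates. Label the vertices of $T$ by independent uniform $[0,1]$ variables $\xi(v)$, and let $\mathbb P$ be the law of $(T,\xi,o)$ up to rooted, label-preserving isomorphism. The \emph{Bernoulli graphing} $\mathcal T$ has the triples $(T,\xi,o)$ as points, joins $(T,\xi,o)$ to $(T,\xi,o')$ when $o'$ is a neighbor of $o$, and carries the degree-biased law $d\mu^*=\bar p^{\,-1}\deg(o)\,d\mathbb P$. Its Markov operator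
\[
Mf(T,\xi,o)=\frac1{\deg o}\sum_{o'\sim o}f(T,\xi,o')
\]
is a self-adjoint contraction of $L^2(\mu^*)$ that fixes the constants. If $(X_n)$ is simple random walk started at $o$, then $\langle M^nf,g\rangle=\mathbb E_{\mu^*}[f(T,\xi,X_n)\overline{g(T,\xi,o)}]$. Let $L^2_0$ be the orthogonal complement of the constants, and let $\rho(\mathcal T)=\sup\{|\lambda|:\lambda\in\sigma(M|_{L^2_0})\}$.

One always has $\rho(\mathcal T)\ge\rho(T,o)$. Indeed, take $f=\xi(o)-\frac12$. Labels of distinct vertices are independent of each other and of $T$, so $\langle M^nf,f\rangle=\|f\|^2\,\mathbb E_{\mu^*}p^{(n)}(o,o)$. For $t>\rho(\mathcal T)$ the sum $\sum_nt^{-2n}p^{(2n)}(o,o)$ therefore has finite expectation, and $\rho(T,o)\le t$ almost surely. The graphing $\mathcal T$ is called \emph{Ramanujan} if $\rho(\mathcal T)=\rho(T,o)$, that is, if no observable decorrelates more slowly than the returns of the walk force it to. For the regular tree the Bernoulli graphing is known to be Ramanujan. The question, posed in \cite{JT}, is whether this holds for every non-degenerate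 distribution $(p_i)_{i\ge3}$, that is, for every one that charges at least two degrees.

On a regular tree the walk ignores the scenery, and local observables at distant vertices are independent; this gives a short proof (Example~\ref{ex:regular}). On a random tree the walk is steered by the degrees, and the degrees are part of the scenery. The weight $p^{(n)}(o,y)$ depends on the tree near $o$ and near $y$, so observables of mean zero at distinct vertices are correlated once they are weighted by the walk (Example~\ref{ex:degree}). Spheres grow exponentially, and these correlations might add up to an eigenvalue of $M$ between $\rho$ and $1$. They do not.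

\begin{theorem}\label{thm:A}
For every distribution $(p_i)_{i\ge3}$ with finite mean, $\sigma(M|_{L^2_0})\subset[-\rho,\rho]$. Consequently $\rho(\mathcal T)=\rho(T,o)=2\sqrt{d-1}/d$, and $\mathcal T$ is Ramanujan.
\end{theorem}

Non-degeneracy is not needed, so the regular tree is included. For the second theorem, a \emph{factor-of-i.i.d.\ labeling} is a labeling $\xi'(v)=\Psi(T,\xi,v)$, where $\Psi$ is a measurable map from the points of $\mathcal T$ to a standard Borel space. Replacing $\xi$ by $\xi'$ means passing to the law of $(T,\xi',o)$ under $\mu^*$, with the Markov operator given by the same formula.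

\begin{theorem}\label{thm:B}
\begin{itemize}
\item[(i)] In the setting of Theorem~\ref{thm:A}, $\sigma(M|_{L^2_0})=[-\rho,\rho]$.
\item[(ii)] Let the labels take values in any standard Borel space, and let the pairs (degree, label) be i.i.d.\ over the vertices under $\mu^*$. Then $\sigma(M|_{L^2_0})\subset[-\rho,\rho]$, with equality if the labels contain an independent uniform coordinate. The inclusion also holds for every graphing obtained from $\mathcal T$ by replacing $\xi$ by a factor-of-i.i.d.\ labeling.
\item[(iii)] If degree $2$ is allowed and $d=2$, then $\sigma(M|_{L^2_0})=[-1,1]$ and $\rho(\mathcal T)=\rho(T,o)=1$.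
\end{itemize}
\end{theorem}

The norm of a self-adjoint operator is its spectral radius, so Theorem~\ref{thm:B}(i) has the following consequence.

\begin{corollary}
For all $f,g\in L^2_0$ and $n\ge0$ one has $|\langle M^nf,g\rangle|\le\rho^{\,n}\|f\|\,\|g\|$, and the rate $\rho=2\sqrt{d-1}/d$ is optimal.
\end{corollary}

The proof of Theorem~\ref{thm:A} studies $H_f(z)=\sum_nz^n\langle M^nf,f\rangle$ for local $f\in L^2_0$; the goal is analyticity in $|z|<R$. We split $H_f$ according to the distance between the endpoints of the walk (Sections \ref{sec:path} and~\ref{sec:green}). Along the geodesic between the endpoints the Green function is a product driven by independent random M\"obius maps, and its average is a matrix element of a power of one compact operator $A_z$ (Sections \ref{sec:examples} and~\ref{sec:transfer}). Hence $H_f$ is meromorphic, with poles only where $A_z$ has eigenvalue $1$. Self-adjointness of $M$ excludes non-real poles. For real $z$ the top eigenvalue of $A_z$ equals $1$ only at $z=1$, where the pole belongs to the constants, and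 the second eigenvalue never reaches $1$ (Sections \ref{sec:second} and~\ref{sec:proofA}). Section~\ref{sec:lower} proves Theorem~\ref{thm:B}.

\section{The tree seen along a path}\label{sec:path}

We work from the start in the generality of Theorem~\ref{thm:B}(ii); in this section $d=2$ is allowed. Fix a law $\nu$ of a pair $(D,\xi)$, called a \emph{mark}, where $D\sim\pi$ and $\xi$ lies in a standard Borel space. Under $\mu^*$ all vertices carry independent marks with law $\nu$; the root has $D$ children and every other vertex has $D-1$ children, so $D$ is the degree. Put $d\mathbb P=\bar p\,(\deg o)^{-1}d\mu^*$; under $\mathbb P$ the root has degree $i$ with probability $\bar p\pi_i/i=p_i$. The Bernoulli graphing is the case where $\xi$ is uniform and independent of $D$. The finite mean of $(p_i)$ serves only to define $\pi$; the mean of $\pi$ may be infinite.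

We write $f(x)$ for $f(T,\xi,x)$ and $|y|$ for the distance from $o$ to $y$. The \emph{marked ball} $B_r(x)$ is the ball of radius $r$ about $x$ together with the marks of its vertices. A function is \emph{$r$-local} if it depends only on $B_r(o)$, and \emph{local} if it is $r$-local for some $r$. The marked balls generate the $\sigma$-algebra.

A \emph{branch} is the marked random tree that hangs below an edge: its root has a mark $(D,\xi)\sim\nu$, where $D$ counts the edge to the parent, and $D-1$ children, each the root of an independent branch. For $n\ge1$ let $\hat T_n$ be a path $x_0,\dots,x_n$ with independent marks $(D_k,\xi_k)\sim\nu$, with $D_0-1$ independent branches hung at $x_0$, with $D_n-1$ at $x_n$, and with $D_k-2$ at $x_k$ for $0<k<n$ (Figure~\ref{fig:spine}). The \emph{$k$-th block} consists of the mark of $x_k$ and the branches hung at $x_k$. The blocks are independent, the law of $\hat T_n$ is invariant under the reflection $k\mapsto n-k$, and $B_r(x_0)$ is determined by the blocks $0,\dots,r$.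

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,0)--(10,0);
\foreach \k in {0,...,5} \fill (2*\k,0) circle (2pt) node[above] {$x_{\k}$};
\foreach \x/\y in {0/-0.45,0/0.45,2/1.55,2/2.45,4/4,6/6,8/7.55,8/8.45,10/9.55,10/10.45}
  \draw (\x,0)--(\y,-0.6)--++(-0.35,-0.9)--++(0.7,0)--(\y,-0.6);
\draw[dashed] (3,0.7)--(3,-2.3) (7,0.7)--(7,-2.3);
\node at (1,-2) {left}; \node at (5,-2) {middle}; \node at (9,-2) {right};
\end{tikzpicture}
\caption{The tree $\hat T_5$ with degrees $3,4,3,3,4,3$ along the path; each triangle is an independent branch. A function of the marked ball of radius $1$ about $x_0$ (about $x_5$) depends only on the left (right) part, and the three parts are independent.}\label{fig:spine}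
\end{figure}

\begin{lemma}\label{lem:path}
\begin{itemize}
\item[(a)] For $n\ge1$ and $\Phi\ge0$, or $\Phi$ such that either side converges absolutely,
\begin{equation}\label{eq:path}
\mathbb E_{\mu^*}\Big[\sum_{|y|=n}\Phi(T,\xi,o,y)\Big]=\mathbb E\Big[D_0\prod_{k=1}^{n-1}(D_k-1)\;\Phi(\hat T_n,\xi,x_0,x_n)\Big].
\end{equation}
\item[(b)] For $0\le k<n$, the tree $\hat T_n$ with the pair $(x_k,x_{k+1})$ consists of two independent branches joined by an edge. This is also the law of $(T,\xi,o,X_1)$ under $\mu^*$, where $X_1$ is a uniform neighbor of $o$. In particular each $(\hat T_n,\xi,x_k)$ has law $\mu^*$.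
\end{itemize}
\end{lemma}

\begin{proof}
Under $\mu^*$ put $x_0=o$ and let $x_{k+1}$ be a uniform child of $x_k$. Given the mark of $o$, the subtrees at its $D_0$ children are independent branches, so $x_1$ is the root of a branch and $D_0-1$ independent branches remain at $x_0$. Repeating this at $x_1,\dots,x_{n-1}$ shows that $(T,\xi,x_0,\dots,x_n)$ has the law of $\hat T_n$. Given $(T,\xi)$, a vertex $y$ with $|y|=n$ is chosen as $x_n$ with probability $1/(D_0\prod_{k=1}^{n-1}(D_k-1))$, the degrees being those along the geodesic to $y$. This proves (a) and identifies $\hat T_1$ with $(T,\xi,o,X_1)$. For (b), remove the edge $x_kx_{k+1}$. The tree at $x_n$ is a branch, and if the tree at $x_{j+1}$ built from the blocks $j+1,\dots,n$ is a branch, then together with the $j$-th block it makes a branch at $x_j$. So the component of $x_{k+1}$ is a branch; by reflection so is that of $x_k$, and the two use disjoint blocks.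
\end{proof}

Three consequences follow. First, $\langle Mf,g\rangle=\mathbb E[f(x_1)\overline{g(x_0)}]$ in $\hat T_1$; by reflection and the Cauchy--Schwarz inequality $M$ is self-adjoint with $\|M\|\le1$, and $L^2_0$ is invariant because $M1=1$. Second, \eqref{eq:path} gives $\mathbb E_{\mathbb P}\sum_{|y|=n}\Phi(o,y)=\bar p\,\mathbb E[\prod_{k=1}^{n-1}(D_k-1)\Phi(x_0,x_n)]$, and the weight is invariant under reflection. Summing over $n$ yields the \emph{mass transport principle}: for $\Phi\ge0$,
\begin{equation}\label{eq:mtp}
\mathbb E_{\mathbb P}\sum_{y}\Phi(T,\xi,o,y)=\mathbb E_{\mathbb P}\sum_y\Phi(T,\xi,y,o).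
\end{equation}
The third consequence is ergodicity.

\begin{lemma}\label{lem:ergodic}
If $f\in L^2(\mu^*)$ and $Mf=f$, then $f$ is constant.
\end{lemma}

\begin{proof}
In $\hat T_1$ we have $\mathbb E|f(x_0)-f(x_1)|^2=2\langle(1-M)f,f\rangle=0$. By Lemma~\ref{lem:path}(b), $f(x_k)=f(x_{k+1})$ almost surely in $\hat T_n$, so $f(x_0)=f(x_n)$ and $\mathbb E[f(x_0)\overline{f(x_n)}]=\|f\|^2$. Let $f_r$ be the conditional expectation of $f$ given $B_r(o)$; then $f_r\to f$ in $L^2$ by martingale convergence. For $n=2r+1$ the balls $B_r(x_0)$ and $B_r(x_n)$ depend on disjoint blocks, so $\mathbb E[f_r(x_0)\overline{f_r(x_n)}]=|\mathbb E_{\mu^*}f|^2$. Both $x_0$ and $x_n$ have law $\mu^*$, so the two expectations differ by at most $2\|f\|\,\|f-f_r\|$. Hence $\|f\|^2=|\mathbb E_{\mu^*}f|^2$, and $f$ is constant.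
\end{proof}

We end with the reduction to generating functions. Recall the spectral theorem: there is a projection-valued measure $E(\cdot)$ on $[-1,1]$ such that $\mu_f=\|E(\cdot)f\|^2$ satisfies $\langle M^nf,f\rangle=\int x^n\,d\mu_f$, the projection $E(\{1\})$ has range $\ker(M-1)$, and the spectrum of $M$ on an invariant subspace lies in a closed set $I$ as soon as $E([-1,1]\setminus I)$ vanishes on that subspace. For $|z|<1$ put
\begin{equation}\label{eq:H}
H_f(z)=\sum_{n\ge0}z^n\langle M^nf,f\rangle=\int\frac{d\mu_f(x)}{1-zx}.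
\end{equation}

\begin{lemma}\label{lem:reduction}
If $H_f$ extends analytically to $|z|<R$ for every real, bounded, local $f\in L^2_0$, then $\sigma(M|_{L^2_0})\subset[-\rho,\rho]$.
\end{lemma}

\begin{proof}
The power series $H_f$ has radius of convergence at least $R$, so $\limsup_n(\int x^{2n}d\mu_f)^{1/(2n)}\le\rho$. Since $\int x^{2n}d\mu_f\ge t^{2n}\mu_f(\{|x|\ge t\})$, the measure $\mu_f$ vanishes on $\{|x|\ge t\}$ for each $t>\rho$. So $E(\{|x|>\rho\})f=0$. The complex span of such $f$ is dense in $L^2_0$: approximate a real function by its conditional expectation given $B_r(o)$, truncate, and subtract the mean. Hence $E(\{|x|>\rho\})$ vanishes on $L^2_0$.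
\end{proof}

\section{Green functions}\label{sec:green}

From here to the end of Section~\ref{sec:proofA}, $d\ge3$, so $q\ge2$ and $R=(q+1)/(2\sqrt q)>1$. Fix a tree with all degrees at least $d$. Let $G(x,y)=G(x,y|z)=\sum_np^{(n)}(x,y)z^n$, and let $F(x,y)=F(x,y|z)$ be the generating function of the time of the first visit to $y$ from $x$, with $F(y,y)=1$. A walk from $x$ to $y$ passes through every vertex $u$ of the geodesic; cutting it at the first visit to $u$ gives
\begin{equation}\label{eq:cut}
F(x,y)=F(x,u)F(u,y),\qquad G(x,y)=F(x,u)G(u,y).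
\end{equation}
If $v\sim w$ and $D=\deg v$, conditioning on the first step gives
\begin{equation}\label{eq:step}
F(v,w)=\frac zD\Big(1+\sum_{c\sim v,\,c\ne w}F(c,v)F(v,w)\Big),\qquad G(v,v)=1+\frac zD\sum_{c\sim v}F(c,v)\,G(v,v).
\end{equation}
For neighbors $v,w$, the series $F(v,w)$ depends only on the part of the tree on the side of $v$, and it is odd in $z$ because a tree is bipartite. All coefficients are nonnegative, so $|F(z)|\le F(|z|)$, $|G(z)|\le G(|z|)$, and $F$ is nondecreasing in $z>0$.

\begin{lemma}\label{lem:green}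
Let $C_0=\sqrt q\,(q+1)/(q-1)$. For $0<z\le R$ and neighbors $v,w$,
\[
F(v,w|z)\le\frac1{\sqrt q},\qquad \deg(v)F(v,w|z)\le C_0,\qquad G(v,v|z)\le\frac{2q}{q-1}.
\]
\end{lemma}

\begin{proof}
Finiteness of $F$ is not known yet, so we truncate. Let $F^{(k)}(v,w)$ count only the walks that stay within distance $k$ of $w$; then $F^{(0)}=0$ and $F^{(k)}\uparrow F$. Suppose that $F^{(k)}\le1/\sqrt q$ on all directed edges. Decomposing a walk into excursions from $v$ to $v$ and a last step to $w$ gives the geometric series
\[
F^{(k+1)}(v,w)=\frac zD\sum_{j\ge0}\Big(\frac zD\sum_{c\ne w}F^{(k)}(c,v)\Big)^j=\Big(\frac Dz-\sum_{c\ne w}F^{(k)}(c,v)\Big)^{-1},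
\]
valid if the last bracket is positive. The bracket is at least
\[
\frac{2D\sqrt q}{q+1}-\frac{D-1}{\sqrt q}=\frac{D(q-1)+q+1}{\sqrt q\,(q+1)}.
\]
This exceeds $D/C_0$, and it is at least $\sqrt q$ exactly when $D(q-1)\ge q^2-1$, that is, when $D\ge d$. Induction and $k\to\infty$ give the first two bounds. Finally, $G(v,v)$ is the geometric series in $\frac zD\sum_cF(c,v)\le R/\sqrt q=\frac{q+1}{2q}$.
\end{proof}

The last bound shows $\rho(T,o)\le\rho$. By \eqref{eq:cut} all $F(x,y)$ and $G(x,y)$ converge absolutely for $|z|\le R$. Reversibility, $\deg(x)p^{(n)}(x,y)=\deg(y)p^{(n)}(y,x)$, says that $\Gamma(x,y)=zG(x,y)/\deg y$ is symmetric. For complex $0<|z|\le R$, \eqref{eq:step} becomes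
\begin{equation}\label{eq:rec}
F(v,w)=\Big(\frac Dz-\sum_{c\ne w}F(c,v)\Big)^{-1},\qquad \Gamma(v,v)=\Big(\frac Dz-\sum_{c\sim v}F(c,v)\Big)^{-1},
\end{equation}
and for $u$ on the geodesic from $x$ to $y$, \eqref{eq:cut} and symmetry give $\Gamma(x,y)=F(x,u)\Gamma(u,y)=F(x,u)\Gamma(y,u)$, so
\begin{equation}\label{eq:Gamma}
\Gamma(x,y)=F(x,u)\,F(y,u)\,\Gamma(u,u).
\end{equation}

Take $u=x=o$ and let $o=y_0,\dots,y_n=y$ be the geodesic. Then $G(o,y)=\frac{\deg y}{\deg o}\,G(o,o)\prod_{i=1}^nF(y_i,y_{i-1})$. The sum of $\deg(y_n)F(y_n,y_{n-1})$ over the children $y_n$ of $y_{n-1}$ is at most $C_0\deg(y_{n-1})$. Repeating this $n$ times gives, for $0<z\le R$,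
\begin{equation}\label{eq:sphere}
\sum_{|y|=n}G(o,y|z)\le\frac{2q}{q-1}\,C_0^{\,n}.
\end{equation}
The bound is deterministic, which is why no moment of $\pi$ is needed.

Let $f$ be real, bounded and local. For $|z|<1$ we have $\sum_yG(o,y\,|\,|z|)=(1-|z|)^{-1}$, so Fubini's theorem gives
\begin{equation}\label{eq:split}
H_f(z)=\sum_{n\ge0}H_f^{(n)}(z),\qquad H_f^{(n)}(z)=\mathbb E_{\mu^*}\Big[f(o)\sum_{|y|=n}G(o,y|z)f(y)\Big].
\end{equation}
By \eqref{eq:sphere} each $H_f^{(n)}$ is a power series that converges absolutely in $|z|<R$. The difficulty is the sum over $n$, since $C_0>1$. By \eqref{eq:path} and $G(x_0,x_n)=D_n\Gamma(x_0,x_n)/z$, for $n\ge1$,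
\begin{equation}\label{eq:Hn}
H_f^{(n)}(z)=\frac1z\,\mathbb E\Big[D_0D_n\prod_{k=1}^{n-1}(D_k-1)\;f(x_0)f(x_n)\,\Gamma(x_0,x_n)\Big].
\end{equation}

\section{Three examples}\label{sec:examples}

\begin{example}[the regular tree]\label{ex:regular}
Let $p_d=1$. All $F(v,w)$ with $v\sim w$ equal one function $F(z)$, and $1/F+qF=d/z$ by \eqref{eq:rec}. The weight in \eqref{eq:Hn} is deterministic, so $H_f^{(n)}=dq^{n-1}F^nG(o,o)\,\mathbb E[f(x_0)f(x_n)]$. If $f$ is $r$-local with mean zero, then $\mathbb E[f(x_0)f(x_n)]=0$ for $n\ge2r+1$. So $H_f$ is a finite sum of functions analytic in $|z|<R$, and Lemma~\ref{lem:reduction} proves Theorem~\ref{thm:A} for $T_d$. For $f=1$ the series \eqref{eq:split} is geometric with ratio $qF(z)$. At $z=1$ the equation for $F$ has the roots $1$ and $1/q$, and Lemma~\ref{lem:green} selects $1/q$. Thus the ratio equals $1$ at $z=1$, which produces the pole of $H_1(z)=1/(1-z)$, and the series diverges for $1\le z<R$.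
\end{example}

\begin{example}[a function of the degree]\label{ex:degree}
Let $f=f(\deg o)$ be real and bounded with $\mathbb E f(D)=0$. We compute $\langle M^3f,f\rangle$ by \eqref{eq:path}. A walk of length $3$ ends at distance $3$ or $1$. At distance $3$, the probability $1/(D_0D_1D_2)$ times the weight $D_0(D_1-1)(D_2-1)$ does not involve $D_0$, so $\mathbb Ef(D_0)=0$ kills the term. At distance $1$ the weight is $D_0$. The walks $x_0\,c\,x_0\,x_1$ with $c\neq x_1$ do not involve $D_1$, and the walks $x_0\,x_1\,c\,x_1$ with $c\ne x_0$ do not involve $D_0$ after weighting; both contribute $0$. The walk $x_0x_1x_0x_1$ contributes $\mathbb E[f(D_0)f(D_1)/(D_0D_1)]$. Hence $\langle M^3f,f\rangle=(\mathbb E[f(D)/D])^2$. For $f(D)=1/D-\mathbb E[1/D]$ and non-degenerate $\pi$ this is positive, although $f(x_0)$ and $f(x_1)$ are independent with mean zero.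
\end{example}

So on a random tree the terms of \eqref{eq:split} do not vanish, and we must understand how $\Gamma(x_0,x_n)$ couples the two ends of the path. The mechanism is visible at distance two.

\begin{example}[distance two]\label{ex:two}
Let $f$ be $0$-local and $n=2$. Put $\zeta=F(x_0,x_1)$, $\eta=F(x_2,x_1)$ and $b=D_1/z-\sum_cF(c,x_1)$, with $c$ running over the roots of the branches hung at $x_1$. These are functions of the blocks $0$, $2$ and $1$, hence independent. By \eqref{eq:Gamma} with $u=x_1$ and \eqref{eq:rec},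
\[
\Gamma(x_0,x_2)=\frac{\zeta\eta}{b-\zeta-\eta},\qquad \frac1{b-\zeta-\eta}=\sum_{i,j\ge0}\zeta^i\binom{i+j}{i}b^{-i-j-1}\eta^j .
\]
The expansion separates the three blocks. Inserting it in \eqref{eq:Hn} gives $H_f^{(2)}=z^{-1}\sum_{i,j}u_iA_{ij}u_j$ with $u_i=\mathbb E[D_0f(x_0)\zeta^{i+1}]$ and $A_{ij}=\mathbb E[(D_1-1)\binom{i+j}ib^{-i-j-1}]$; convergence is checked in the next section. On the regular tree $D_0$ and $\zeta$ are deterministic, and $u=0$ when $f$ has mean zero. In general the vector $u$ records the correlation of $f$ with all powers of $\zeta$, and the matrix $A$ carries it across one vertex of the path.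
\end{example}

\section{The transfer operator}\label{sec:transfer}

Example~\ref{ex:two} suggests to regard sequences as Taylor coefficients. The Hardy space $H^2$ consists of the power series $h(\zeta)=\sum_jh_j\zeta^j$ with $\|h\|^2=\sum_j|h_j|^2<\infty$, with inner product $\langle h,h'\rangle=\sum h_j\overline{h'_j}$. To preserve analyticity in $z$ we also use the bilinear form $[h,h']=\sum h_jh'_j$, which satisfies $|[h,h']|\le\|h\|\|h'\|$. For $|\eta|<1$ let $k_\eta(\zeta)=1/(1-\eta\zeta)$, with coefficients $\eta^j$; then $h(\eta)=[k_\eta,h]$ and $\|k_\eta\|^2=1/(1-|\eta|^2)$. Recall that the Hilbert--Schmidt norm $\|U\|_{HS}$ is the $\ell^2$ norm of the matrix of $U$, that it dominates $\|U\|$, that Hilbert--Schmidt operators are compact, and that for self-adjoint $U$ the number $\|U\|_{HS}^2$ is the sum of the squared eigenvalues with multiplicity.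

For $|b|>2$ let $U_b$ be the operator with matrix $\binom{i+j}ib^{-i-j-1}$, $i,j\ge0$, and let $(Jh)(\zeta)=h(-\zeta)$.

\begin{lemma}\label{lem:U}
Let $|b|>2$.
\begin{itemize}
\item[(a)] $\|U_b\|_{HS}^2=1/\big(|b|\sqrt{|b|^2-4}\big)$.
\item[(b)] $(U_bh)(\zeta)=\frac1{b-\zeta}\,h\big(\frac1{b-\zeta}\big)$ for $|\zeta|<1$.
\item[(c)] $U_{-b}=-JU_bJ$.
\item[(d)] For real $b>2$, $U_b$ is self-adjoint and
\[
\langle U_bh,h\rangle=\int_0^\infty e^{-bt}\Big|\sum_jh_j\frac{t^j}{j!}\Big|^2dt .
\]
So $U_b\ge0$, and $\langle U_bh,h\rangle$ is strictly decreasing in $b$ for $h\ne0$.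
\item[(e)] If $b=\theta+1/\theta$ with $0<\theta<1$, the nonzero eigenvalues of $U_b$ are $\theta,\theta^3,\theta^5,\dots$, all simple, and $U_bk_\theta=\theta k_\theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Group the entries by $s=i+j$ and use $\sum_i\binom si^2=\binom{2s}s$ and $\sum_s\binom{2s}sx^s=(1-4x)^{-1/2}$ with $x=|b|^{-2}$.

(b) For $h=\zeta^j$ this is the binomial series $(b-\zeta)^{-j-1}=\sum_i\binom{i+j}ib^{-i-j-1}\zeta^i$. For fixed $\zeta$ both sides are continuous linear functionals of $h$, because $|b-\zeta|>1$.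

(c) Replacing $b$ by $-b$ multiplies the entry $(i,j)$ by $(-1)^{i+j+1}$.

(d) The matrix is real and symmetric, and its entries are $\int_0^\infty e^{-bt}\frac{t^i}{i!}\frac{t^j}{j!}\,dt$. Since $\sum_j|h_j|t^j/j!\le\|h\|(\sum_jt^{2j}/j!^2)^{1/2}\le\|h\|e^t$ and $b>2$, sum and integral may be exchanged. For $h\neq0$ the entire function $\sum_jh_jt^j/j!$ vanishes only at isolated points, which gives strict monotonicity.

(e) The map $\tau(\zeta)=1/(b-\zeta)$ fixes $\theta$ and $1/\theta$, so we use the coordinate $w(\zeta)=(\zeta-\theta)/(1-\theta\zeta)$, which sends these points to $0$ and $\infty$. From $\theta b=1+\theta^2$,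
\[
\tau-\theta=\frac{\theta(\zeta-\theta)}{b-\zeta},\qquad 1-\theta\tau=\frac{1-\theta\zeta}{\theta(b-\zeta)} .
\]
Hence $w\circ\tau=\theta^2w$ and $\tau\cdot(k_\theta\circ\tau)=\theta k_\theta$. The functions $k_\theta w^j$ are analytic in a neighborhood of the closed disk, so they lie in $H^2$, and by (b) they satisfy $U_b(k_\theta w^j)=\theta^{2j+1}k_\theta w^j$. By (a), $\|U_b\|_{HS}^2=1/\big((\theta^{-1}+\theta)(\theta^{-1}-\theta)\big)=\theta^2/(1-\theta^4)=\sum_j\theta^{4j+2}$. The eigenvalues found exhaust the Hilbert--Schmidt norm, so there is no further nonzero eigenvalue and no multiplicity.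
\end{proof}

Now we average over an interior block. Let $D\sim\pi$, let $\gamma_1,\gamma_2,\dots$ be independent copies of the random function $z\mapsto F(\text{root of a branch},\text{parent}\,|\,z)$, and for $0<|z|<R$ put
\[
b_z=\frac Dz-\sum_{i=1}^{D-2}\gamma_i(z),\qquad A_z=\mathbb E\big[(D-1)U_{b_z}\big],\qquad A_0=0 .
\]
By Lemma~\ref{lem:green} and $1/|z|>\rho$,
\begin{equation}\label{eq:alpha}
|b_z|>\alpha_D:=\frac{2D\sqrt q}{q+1}-\frac{D-2}{\sqrt q}=\frac{(D-1)(q-1)+3q+1}{\sqrt q\,(q+1)}\ \ge\ \alpha_d=\sqrt q+\frac1{\sqrt q}>2 .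
\end{equation}
The last inequality uses $d\ge3$.

\begin{lemma}\label{lem:A}
The map $z\mapsto A_z$ is an analytic function on $|z|<R$ with values in the compact operators on $H^2$.
\end{lemma}

\begin{proof}
Let $C_1=(1-4/\alpha_d^2)^{-1/4}$. By Lemma~\ref{lem:U}(a) and \eqref{eq:alpha},
\begin{equation}\label{eq:HS}
(D-1)\|U_{b_z}\|_{HS}\le C_1(D-1)/\alpha_D\le C_1C_0 .
\end{equation}
So $A_z$ is the expectation of a bounded random element of the Hilbert space of Hilbert--Schmidt operators, and $\|A_z\|_{HS}\le C_1C_0$. For each realization $1/b_z=z/(D-z\sum_i\gamma_i(z))$ is analytic in $|z|<R$ and vanishes at $0$. Each entry of $A_z$ is therefore an expectation of uniformly bounded analytic functions, and it is analytic by Morera's and Fubini's theorems. By the uniform bound, $\langle A_zh,h'\rangle$ is a uniform limit of finite combinations of entries, hence analytic for all $h,h'$; and a weakly analytic operator-valued function is analytic in norm.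
\end{proof}

Let $f$ be real, bounded and $r$-local. In $\hat T_n$ with $n>r$ put $\zeta_k=F(x_k,x_{k+1})$, a function of the blocks $0,\dots,k$, and define
\[
u_f(z)=\mathbb E\Big[D_0\zeta_0\prod_{k=1}^r(D_k-1)\zeta_k\cdot f(x_0)\,k_{\zeta_r}\Big]\in H^2 .
\]
It involves only the blocks $0,\dots,r$ and does not depend on $n$. By Lemma~\ref{lem:green} the scalar factor is at most $C_0^{r+1}\|f\|_\infty$ in modulus and $|\zeta_r|\le1/\sqrt q$. So the random vector is bounded, and $u_f$ is analytic on $|z|<R$ by the argument of Lemma~\ref{lem:A}.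

\begin{proposition}\label{prop:far}
For $n\ge2r+2$ and $0<|z|<R$,
\[
H_f^{(n)}(z)=\frac1z\big[u_f(z),A_z^{\,n-2r-1}u_f(z)\big].
\]
\end{proposition}

\begin{proof}
For $0<k<n$ let $b^{(k)}=D_k/z-\sum_cF(c,x_k)$, with $c$ running over the roots of the branches hung at $x_k$. The pairs $(D_k,b^{(k)})$ are independent copies of $(D,b_z)$, and \eqref{eq:rec} reads
\begin{equation}\label{eq:mobius}
\zeta_k=\frac1{b^{(k)}-\zeta_{k-1}},\qquad 0<k<n .
\end{equation}
Let $s=n-r-1\ge r+1$ be the index of the last middle block, and put $\eta=F(x_{s+1},x_s)$, $W_L=\prod_{k=0}^r\zeta_k$ and $W_R=\prod_{k=s+1}^nF(x_k,x_{k-1})$. By \eqref{eq:Gamma} with $u=x_s$, \eqref{eq:cut} and \eqref{eq:rec},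
\[
\Gamma(x_0,x_n)=\prod_{k=0}^{s-1}\zeta_k\cdot W_R\cdot\frac1{b^{(s)}-\zeta_{s-1}-\eta},\qquad \frac1{b^{(s)}-\zeta_{s-1}-\eta}=\frac1{\zeta_s^{-1}-\eta}=\zeta_s\,k_\eta(\zeta_s).
\]
Lemma~\ref{lem:U}(b) and \eqref{eq:mobius} say that $(U_{b^{(k)}}h)(\zeta_{k-1})=\zeta_k\,h(\zeta_k)$. Applying this for $k=r+1,\dots,s$ gives $(U_{b^{(r+1)}}\cdots U_{b^{(s)}}k_\eta)(\zeta_r)=\zeta_{r+1}\cdots\zeta_s\,k_\eta(\zeta_s)$, so
\[
\Gamma(x_0,x_n)=W_LW_R\,\big[k_{\zeta_r},\,U_{b^{(r+1)}}\cdots U_{b^{(s)}}\,k_\eta\big].
\]
Insert this in \eqref{eq:Hn} and distribute the degree factors. The integrand becomes $[v_L,V_{r+1}\cdots V_sv_R]$ with $V_k=(D_k-1)U_{b^{(k)}}$ and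
\[
v_L=D_0\prod_{k=1}^r(D_k-1)\,W_Lf(x_0)\,k_{\zeta_r},\qquad v_R=D_n\prod_{k=n-r}^{n-1}(D_k-1)\,W_Rf(x_n)\,k_\eta .
\]
The vector $v_L$ depends on the blocks $0,\dots,r$, the operator $V_k$ on the block $k$, and $v_R$ on the blocks $n-r,\dots,n$. They are independent and bounded, by \eqref{eq:HS} and the bound above, so we may integrate them one at a time. Here $\mathbb EV_k=A_z$, there are $s-r=n-2r-1$ such factors, $\mathbb Ev_L=u_f(z)$, and the reflection $k\mapsto n-k$ carries $v_L$ to $v_R$, so $\mathbb Ev_R=u_f(z)$.
\end{proof}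

The series over $n$ is now a geometric series in $A_z$. It need not converge up to $|z|=R$, but its sum continues. Recall the \emph{analytic Fredholm theorem}: if $z\mapsto A_z$ is analytic on a connected open set with compact values, and $1-A_z$ is invertible at one point, then $1-A_z$ is invertible outside a set without accumulation points in the domain, and $(1-A_z)^{-1}$ is meromorphic, with poles only in that set.

\begin{proposition}\label{prop:mero}
For real, bounded, local $f$, the function $H_f$ extends to a meromorphic function on $|z|<R$ that is analytic at every $z$ where $1-A_z$ is invertible.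
\end{proposition}

\begin{proof}
Since $A_0=0$, we have $\|A_z\|<1$ for small $|z|$. For such $z\neq0$, \eqref{eq:split} and Proposition~\ref{prop:far} give
\begin{equation}\label{eq:mero}
H_f(z)=\sum_{n=0}^{2r+1}H_f^{(n)}(z)+\frac1z\big[u_f(z),A_z(1-A_z)^{-1}u_f(z)\big].
\end{equation}
By the analytic Fredholm theorem the right side is meromorphic on $|z|<R$ and analytic at each $z\ne0$ where $1-A_z$ is invertible; near $0$ it equals $H_f$, which is analytic there.
\end{proof}

\section{The second eigenvalue of $A_z$}\label{sec:second}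

It remains to find the real $z$ at which $1-A_z$ is not invertible; as $A_z$ is compact, these are the $z$ at which $1$ is an eigenvalue. For $0<z<R$ the variable $b_z$ is real, so $A_z$ is self-adjoint and $A_z\ge0$ by Lemma~\ref{lem:U}(d). Let $\lambda_1(z)\ge\lambda_2(z)\ge\dots\ge0$ be its eigenvalues with multiplicity.

On the regular tree $b_z=d/z-(q-1)F=F+1/F$, so Lemma~\ref{lem:U}(e) gives $\lambda_j(z)=qF(z)^{2j-1}$. The top eigenvalue is the ratio $qF$ of Example~\ref{ex:regular}, and $\lambda_2\le q\cdot q^{-3/2}<1$. We show that this picture persists.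

\begin{lemma}\label{lem:mono}
The function $\lambda_1$ is strictly increasing on $(0,R)$, and $1-A_{-z}$ is invertible for $0<z<R$.
\end{lemma}

\begin{proof}
For $0<z<z'<R$ we have $b_z>b_{z'}$, because $D/z$ decreases strictly and the $\gamma_i$ are nondecreasing. By Lemma~\ref{lem:U}(d), $\langle A_zh,h\rangle<\langle A_{z'}h,h\rangle$ for $h\ne0$. For a unit eigenvector $h$ of $A_z$ with eigenvalue $\lambda_1(z)$ this gives $\lambda_1(z)<\langle A_{z'}h,h\rangle\le\lambda_1(z')$. The $\gamma_i$ are odd, so $b_{-z}=-b_z$ and $A_{-z}=-JA_zJ\le0$ by Lemma~\ref{lem:U}(c). Hence $1-A_{-z}\ge1$.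
\end{proof}

The second eigenvalue of an average is not controlled by the second eigenvalues of its terms. Writing $b=\theta+1/\theta$, the operator $U_b$ has the top eigenvector $k_\theta$, which moves with $b$, and the large top eigenvalues of different terms can leak into the second eigenvalue of $A_z$. We therefore fix one vector $k_c$ that makes a small enough angle with all relevant $k_\theta$ and bound $A_z$ on its orthogonal complement. This suffices by the Courant--Fischer principle: for every vector $v$, $\lambda_2\le\sup\{\langle Ah,h\rangle:h\perp v,\ \|h\|=1\}$, since the span of two top eigenvectors contains a unit vector orthogonal to $v$.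

\begin{proposition}\label{prop:second}
There is $\kappa=\kappa(d)<1$ such that $\lambda_2(z)\le\kappa$ for all $0<z<R$.
\end{proposition}

\begin{proof}
\emph{One operator on $k_c^\perp$.} Let $\alpha=\theta+1/\theta$ with $0<\theta<1$, let $c\in[0,1)$, and let $h\perp k_c$ be a unit vector. Put $e=k_\theta/\|k_\theta\|$. Since $\langle k_\theta,k_c\rangle=1/(1-c\theta)$, the projection of $e$ on $k_c^\perp$ has squared norm $1-\beta$ with $\beta=(1-\theta^2)(1-c^2)/(1-c\theta)^2$, so $|\langle h,e\rangle|^2\le1-\beta$. By Lemma~\ref{lem:U}(e),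
\[
\langle U_\alpha h,h\rangle\le\theta^3+(\theta-\theta^3)|\langle h,e\rangle|^2\le\theta\Big[1-\frac{(1-\theta^2)^2(1-c^2)}{(1-c\theta)^2}\Big].
\]

\emph{Reduction to one variable.} Define $\theta_D\in(0,1)$ by $\alpha_D=\theta_D+1/\theta_D$. By \eqref{eq:alpha}, $\theta_d=1/\sqrt q$ and $\theta_D\le1/\sqrt q$ for $D\ge d$. Put $K=\sqrt q\,(q+1)$ and $\ell=3q+1$. The formula for $\alpha_D$ reads $(D-1)(q-1)=K\alpha_D-\ell$, so $(D-1)\theta_D=(K(1+\theta_D^2)-\ell\theta_D)/(q-1)$. By \eqref{eq:alpha} and Lemma~\ref{lem:U}(d), $\langle A_zh,h\rangle\le\mathbb E[(D-1)\langle U_{\alpha_D}h,h\rangle]\le\mathbb E[\Psi_c(\theta_D)]$, where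
\[
\Psi_c(\theta)=\frac{K(1+\theta^2)-\ell\theta}{q-1}\Big[1-\frac{(1-\theta^2)^2(1-c^2)}{(1-c\theta)^2}\Big].
\]
It suffices to find $c$ with $\kappa:=\sup\{\Psi_c(\theta):0<\theta\le1/\sqrt q\}<1$.

\emph{The case $d\ge4$.} Take $c=0$. The bracket is $\theta^2(2-\theta^2)$, so $\Psi_0(\theta)=\frac1{q-1}P(\theta)\,\theta(2-\theta^2)$ with $P(\theta)=K\theta(1+\theta^2)-\ell\theta^2$. The quadratic $P'(\theta)=3K\theta^2-2\ell\theta+K$ is positive, because $3K^2-\ell^2=3q(q^2-q-1)-1>0$ for $q\geq 2$. So $P$ increases from $P(0)=0$. The factor $\theta(2-\theta^2)$ is positive and increasing for $\theta^2\le2/3$. The supremum is thus attained at $\theta=\theta_d=1/\sqrt q$, where the first factor of $\Psi_0$ is $(d-1)\theta_d=\sqrt q$, and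
\[
\kappa=\sqrt q\cdot\frac1q\Big(2-\frac1q\Big)=\frac{2q-1}{q^{3/2}} .
\]
This is less than $1$ because $q^3-(2q-1)^2=(q-1)(q^2-3q+1)>0$ for $q\ge3$.

\emph{The case $d=3$.} Now $q=2$, $K=3\sqrt2$, $\ell=7$. The choice $c=0$ fails, since $\Psi_0(\theta_3)=3/2^{3/2}>1$. The choice $c=\theta_3=1/\sqrt2$ fails at large degrees, since $\Psi_c(\theta)\to Kc^2=3/\sqrt2$ as $\theta\to0$. We take the midpoint $c=1/(2\sqrt2)$. With $\theta=t/\sqrt2$, $0<t\le1$, we have $\Psi_c=g(t)E(t)$, where
\[
g(t)=\frac{\sqrt2}2(6-7t+3t^2),\qquad E(t)=1-\frac78\phi(t)^2,\qquad\phi(t)=\frac{1-t^2/2}{1-t/4}.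
\]
On $[0,1]$ the function $g$ decreases, as $6t<7$, and $g(1)=\sqrt2>0$. For $t\le\frac12$ we have $t^2/2\le t/4$, so $\phi\ge1$, $E\le\frac18$ and $gE\le3\sqrt2/8<0.54$. For $\frac12\le t\le1$ the derivative $\phi'$ has the sign of $\frac14-t+\frac{t^2}8\le\frac14-\frac12+\frac18<0$ and $\phi>0$, so $E$ increases, and $gE\le g(t_0)E(t_1)$ on each $[t_0,t_1]\subset[\frac12,1]$:
\[
\begin{array}{c|c|c|c|c}
[t_0,t_1] & g(t_0) & \phi(t_1) & E(t_1) & g(t_0)E(t_1)\\ \hline
[\frac12,\frac34] & \frac{\sqrt2}2\cdot\frac{13}4<2.299 & \frac{23}{26} & <0.316 & <0.73\\[2pt]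
[\frac34,\frac78] & \frac{\sqrt2}2\cdot\frac{39}{16}<1.724 & \frac{79}{100} & <0.454 & <0.79\\[2pt]
[\frac78,1] & \frac{\sqrt2}2\cdot\frac{139}{64}<1.536 & \frac23 & =\frac{11}{18} & <0.94
\end{array}
\]
Hence $\kappa<0.94$.
\end{proof}

\begin{corollary}\label{cor:only}
The point $z=1$ is the only real $z$ with $|z|<R$ at which $1-A_z$ is not invertible.
\end{corollary}

\begin{proof}
For $z\le0$ use $A_0=0$ and Lemma~\ref{lem:mono}. For $0<z<R$, Proposition~\ref{prop:second} shows that $1$ is an eigenvalue of $A_z$ if and only if $\lambda_1(z)=1$, and by Lemma~\ref{lem:mono} this happens for at most one $z$. To locate it, take $f=1$. Then $H_1(z)=1/(1-z)$, which by uniqueness is the extension of Proposition~\ref{prop:mero}, and it has a pole at $z=1<R$. So $1-A_1$ is not invertible.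
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $f\in L^2_0$ be real, bounded and local, and let $\tilde H_f$ be the meromorphic extension of Proposition~\ref{prop:mero}. By Lemma~\ref{lem:reduction} it is enough to show that $\tilde H_f$ has no pole in $|z|<R$.

The integral in \eqref{eq:H} is analytic off the set $\Lambda=\{z\in\mathbb R:|z|\ge1\}$, because $\mu_f$ lives on $[-1,1]$. The set $\{|z|<R\}\setminus\Lambda$ is connected, and the integral agrees with $\tilde H_f$ near $0$, so the two agree on this set by the identity theorem. Hence all poles of $\tilde H_f$ are real, and by Proposition~\ref{prop:mero} and Corollary~\ref{cor:only} the only candidate is $z=1$. For $0<z<1$ and $x\in[-1,1]$ we have $0<(1-z)/(1-zx)\le1$, so dominated convergence gives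
\[
(1-z)\tilde H_f(z)=\int\frac{1-z}{1-zx}\,d\mu_f(x)\longrightarrow\mu_f(\{1\})\qquad(z\uparrow1).
\]
By Lemma~\ref{lem:ergodic}, $E(\{1\})$ is the projection on the constants, so $\mu_f(\{1\})=0$; this is the only place where the mean of $f$ is used. At a pole, $(1-z)\tilde H_f(z)$ would tend to a nonzero number or to infinity. So $\tilde H_f$ is analytic in $|z|<R$, and $\sigma(M|_{L^2_0})\subset[-\rho,\rho]$ for every mark law $\nu$. For the Bernoulli graphing, $\rho(\mathcal T)\ge\rho(T,o)=\rho$ gives $\rho(\mathcal T)=\rho(T,o)$. \qed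

\section{The full spectrum and other labelings}\label{sec:lower}

We prove Theorem~\ref{thm:B}. For the lower inclusion we copy approximate eigenfunctions of $T_d$ into the $d$-regular regions of $T$. A function on the graphing must be defined without reference to a root, so the centers of the copies have to be chosen by a rule that reads the marks, and they have to be far apart; the uniform coordinate does this.

\begin{proposition}\label{prop:lower}
Let $d\ge2$, and let the label contain a uniform coordinate $\upsilon$ independent of the rest of the mark. Then $[-\rho,\rho]\subset\sigma(M|_{L^2_0})$.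
\end{proposition}

\begin{proof}
\emph{Test functions on $T_d$.} Let $P_d$ be the averaging operator on $\ell^2(T_d)$, and let $e_j$ be the normalized indicator of the sphere of radius $j$ about a fixed vertex, which has $s_j=dq^{j-1}$ points for $j\ge1$, and $s_0=1$. Each vertex of the sphere $j+1$ has one neighbor in the sphere $j$, so $\langle P_de_j,e_{j+1}\rangle=\frac1d\sqrt{s_{j+1}/s_j}=:a_j$, with $a_0=d^{-1/2}$ and $a_j=\rho/2$ for $j\ge1$. The operator $P_d$ preserves radial functions, so $P_de_j=a_{j-1}e_{j-1}+a_je_{j+1}$, with $a_{-1}=0$. Let $\lambda=\rho\cos\omega$, $L\ge2$ and $\psi=\sum_{j=1}^Le^{i\omega j}e_j$. Then $\|\psi\|^2=L$, the coefficients of $e_2,\dots,e_{L-1}$ in $(P_d-\lambda)\psi$ cancel, and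
\[
(P_d-\lambda)\psi=d^{-1/2}e^{i\omega}e_0-\tfrac\rho2e_1-\tfrac\rho2e^{i\omega(L+1)}e_L+\tfrac\rho2e^{i\omega L}e_{L+1}
\]
has squared norm $1/d+3\rho^2/4<2$. So $\|(P_d-\lambda)\psi\|\le\varepsilon\|\psi\|$ with $\varepsilon=\sqrt{2/L}$. Let $\hat\psi(j)$ and $\hat\chi(j)$ be the values of $\psi$ and $\chi=(P_d-\lambda)\psi$ on the sphere of radius $j$.

\emph{Transplantation.} Let $S$ be the set of vertices $v$ of $T$ such that all vertices of $B_{L+1}(v)$ have degree $d$ and $\upsilon(v)>\upsilon(w)$ for all $w\ne v$ in $B_{2L+4}(v)$. The first condition has positive probability at $o$, and given everything except the $\upsilon$'s the second has probability $1/|B_{2L+4}(o)|$; so $\mathbb P(o\in S)>0$. Distinct points of $S$ are at distance greater than $2L+4$. Put $f(x)=\hat\psi(\operatorname{dist}(x,v))$ if $\operatorname{dist}(x,v)\le L$ for some, necessarily unique, $v\in S$, and $f(x)=0$ otherwise. If $\operatorname{dist}(x,S)\ge L+2$, then $f$ vanishes at $x$ and at its neighbors, so $(M-\lambda)f(x)=0$. If $v\in S$, then $B_{L+2}(v)$ is a copy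 of the ball in $T_d$, every other point of $S$ is at distance greater than $L+2$ from it, and $f$ is the copy of $\psi$ on it. So $(M-\lambda)f(x)=\hat\chi(\operatorname{dist}(x,v))$ for $x\in B_{L+1}(v)$.

Apply \eqref{eq:mtp} to $\Phi(v,x)=\mathbf 1\{v\in S\}\,|\hat\psi(\operatorname{dist}(v,x))|^2$: the mass sent out of $o$ is $\mathbf 1\{o\in S\}\|\psi\|^2$ and the mass received is $|f(o)|^2$. The same holds with $\chi$ and $(M-\lambda)f$ in place of $\psi$ and $f$. Both functions vanish unless $\deg o=d$, so
\[
\|f\|^2=\frac d{\bar p}\,\mathbb P(o\in S)\|\psi\|^2,\qquad\|(M-\lambda)f\|^2=\frac d{\bar p}\,\mathbb P(o\in S)\|\chi\|^2 .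
\]

\emph{Removing the mean.} Let $|\lambda|<\rho$, so $\lambda<1$ also when $d=2$. Normalize $\|f\|=1$; then $\|(M-\lambda)f\|\le\varepsilon$ and $(1-\lambda)|\langle f,1\rangle|=|\langle(M-\lambda)f,1\rangle|\le\varepsilon$. The function $f_0=f-\langle f,1\rangle\in L^2_0$ has $\|f_0\|^2\ge1-\varepsilon^2/(1-\lambda)^2$, and $(M-\lambda)f_0$ is the projection of $(M-\lambda)f$ on $L^2_0$, of norm at most $\varepsilon$. Letting $L\to\infty$ shows that $M-\lambda$ has no bounded inverse on $L^2_0$. The spectrum is closed, so it contains $[-\rho,\rho]$.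
\end{proof}

\begin{remark}\label{rem:tree}
The same test functions show that $\rho(T,o)\ge\rho$ almost surely, for all $d\ge2$. Let $P_T$ be the averaging operator on $\ell^2(T,\deg)$. The spectral measure of $\delta_x$ has moments $\deg(x)p^{(n)}(x,x)$, and $\rho(T,x)$ does not depend on $x$, so $\|P_T\|\le\rho(T,o)$ as in Lemma~\ref{lem:reduction}. In $\hat T_n$ the events that all degrees in $B_{L+1}(x_k)$ equal $d$ have a common probability $\delta>0$ by Lemma~\ref{lem:path}(b), and they are independent for indices $k$ spaced $2L+3$ apart. So almost surely $T$ contains such a ball for every $L$, and the copy of $\psi$ with $\omega=0$ gives $\|P_T\|\ge\rho-\sqrt{2/L}$.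
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Section~\ref{sec:proofA} proves the inclusion in $[-\rho,\rho]$ for every mark law $\nu$, and Proposition~\ref{prop:lower} gives the reverse inclusion when the labels contain an independent uniform coordinate. This proves (i) and the first part of (ii). The coordinate cannot be dropped: for $T_d$ with constant labels the space is one point and $L^2_0=\{0\}$.

Let $\xi'$ be a factor-of-i.i.d.\ labeling, let $\mu'$ be the image of $\mu^*$ under $\Theta(T,\xi,o)=(T,\xi',o)$, and let $M'$ be the new Markov operator. The map $f\mapsto f\circ\Theta$ is an isometry of $L^2(\mu')$ into $L^2(\mu^*)$ that preserves means. The labeling $\xi'$ does not depend on the root, so $M(f\circ\Theta)=(M'f)\circ\Theta$. Thus $M'$ on $L^2_0(\mu')$ is unitarily equivalent to the restriction of $M$ to a closed invariant subspace of $L^2_0(\mu^*)$. It is self-adjoint with norm at most $\rho$, so its spectrum lies in $[-\rho,\rho]$.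

For $d=2$ we have $\rho=1$. Proposition~\ref{prop:lower} and $\|M\|\le1$ give $\sigma(M|_{L^2_0})=[-1,1]$, and Remark~\ref{rem:tree} gives $\rho(T,o)=1$. This proves (iii).
\end{proof}

\begin{thebibliography}{9}
\bibitem{JT} H\'ector Jard\'on-S\'anchez and L\'aszl\'o M\'arton T\'oth, \emph{Skeletons and Spectra: Bernoulli graphings are relatively Ramanujan}, arXiv:2510.13323 (2025).
\end{thebibliography}
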